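\title{The weak $L^{d/(d-1)}$ estimate for continuous roots of polynomials with $C^{d-1,1}$ coefficients}

\begin{abstract}
Let $\lambda$ be a continuous root of a monic complex polynomial of degree $d\ge2$ whose coefficients $a_j$ are of class $C^{d-1,1}$ on a compact interval $\overline I$. By a theorem of Parusi\'nski and Rainer, $\lambda$ is absolutely continuous and $\lambda'\in L^q(I)$ for all $q<d/(d-1)$. We answer their question about the endpoint: $\lambda'$ belongs to the weak Lebesgue space $L^{d/(d-1)}_w(I)$, with a bound $C(d)\max\{1,|I|^{(d-1)/d}\}\max_j\|a_j\|_{C^{d-1,1}(\overline I)}^{1/j}$. The proof attaches to each point a natural scale on which the polynomial splits, so that $\lambda'$ is locally integrable to a power above the critical one, and it sums the local estimates by means of a weak-type inequality for a single function. We show that the target space, the regularity assumption and the form of the bound are sharp, and we give a version in several variables.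
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $I\subseteq\mathbb R$ be a bounded open interval, let $d\ge2$ be an integer, and let
\[
P_a(t)(Z)=Z^d+\sum_{j=1}^d a_j(t)Z^{d-j},\qquad t\in I,
\]
be a monic polynomial with coefficients $a_j:\overline I\to\mathbb C$. A \emph{continuous root} of $P_a$ is a continuous function $\lambda:I\to\mathbb C$ with $P_a(t)(\lambda(t))=0$ for all $t\in I$. We assume $a_j\in C^{d-1,1}(\overline I)$. Here $C^{k,1}(\overline I)$ is the space of functions $f$ that are $k$ times differentiable on $\overline I$ with $f^{(k)}$ Lipschitz, and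
\[
\|f\|_{C^{k,1}(\overline I)}=\max_{0\le i\le k}\sup_{\overline I}|f^{(i)}|+\operatorname{Lip}_{\overline I}(f^{(k)}),\qquad \operatorname{Lip}_{\overline I}(g)=\sup_{s\ne t\in\overline I}\frac{|g(t)-g(s)|}{|t-s|}.
\]
Throughout the paper
\[
p=\frac d{d-1},\quad\text{so that}\quad \frac1p=1-\frac1d,\qquad\text{and}\qquad A=\max_{1\le j\le d}\|a_j\|_{C^{d-1,1}(\overline I)}^{1/j}.
\]
The exponents $1/j$ reflect homogeneity: multiplying all roots by $\kappa$ multiplies $a_j$ by $\kappa^j$, hence $A$ by $|\kappa|$.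

Smooth coefficients do not give smooth roots. The polynomial $Z^d-t$ on $(0,1)$ has the root $\lambda(t)=t^{1/d}$, and $\lambda'(t)=\frac1d t^{-1/p}$ lies in $L^q(0,1)$ exactly when $q<p$. On the scale of Lebesgue spaces nothing worse happens.

\begin{theorem}[Parusi\'nski and Rainer]\label{thm:PR}
Every continuous root $\lambda$ of $P_a$ is absolutely continuous on $I$, and for every $1\le q<d/(d-1)$
\[
\|\lambda'\|_{L^q(I)}\le C(d,q)\max\{1,|I|^{1/q}\}\max_{1\le j\le d}\|a_j\|_{C^{d-1,1}(\overline I)}^{1/j},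
\]
where $C(d,q)$ depends only on $d$ and $q$.
\end{theorem}

In particular $\lambda'$ exists almost everywhere; this is the derivative meant below. The function $t^{-1/p}$ of the example lies in a smaller space than $\bigcap_{q<p}L^q$. For $1\le u<\infty$ and a measurable set $S$, the \emph{weak Lebesgue space} $L^u_w(S)$ consists of the measurable functions $g$ on $S$ with
\[
\|g\|_{u,w,S}=\sup_{r>0}r\,\bigl|\{t\in S:|g(t)|>r\}\bigr|^{1/u}<\infty,
\]
where $|\cdot|$ is Lebesgue measure. One has $L^p(I)\subset L^p_w(I)\subset L^q(I)$ for $q<p$ (see Section~\ref{sec:tools}), and $\|t^{-1/p}\|_{p,w,(0,1)}=1$. The space $L^p_w$ detects logarithms that Theorem~\ref{thm:PR} cannot see: the decreasing function $g(t)=t^{-1/p}\log(e/t)$ belongs to $L^q(0,1)$ for every $q<p$, but $g(t)\,|\{g>g(t)\}|^{1/p}=\log(e/t)$ is unbounded. In the radical case, where $\lambda^d=f$ with $f$ of class $C^{d-1,1}$, it is known that no such loss occurs: $\lambda'\in L^p_w(I)$ with an explicit bound. The following question is posed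 in \cite{PR}.

\begin{quote}
\emph{In the setting of Theorem~\ref{thm:PR}, does $\lambda'$ belong to $L^{d/(d-1)}_w(I)$? If so, is there an explicit bound for $\|\lambda'\|_{d/(d-1),w,I}$ in terms of the coefficients $a_j$ and the interval $I$?}
\end{quote}

One expects the answer yes. Near a parameter where the $d$ roots do not all coincide, $P_a$ factors and $\lambda$ is a root of a polynomial of degree $d'<d$, for which Theorem~\ref{thm:PR} gives exponents up to $d'/(d'-1)>p$. Near a parameter where all roots collide, $P_a$ should behave like a radical. The danger is that, as one approaches such a parameter, the factorization is valid on shorter and shorter intervals, and infinitely many scales, each contributing a comparable amount, are exactly what produces a logarithm.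

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $a_j\in C^{d-1,1}(\overline I)$, $1\le j\le d$. Every continuous root $\lambda$ of $P_a$ satisfies $\lambda'\in L^p_w(I)$, $p=d/(d-1)$, and
\[
\|\lambda'\|_{p,w,I}\le C(d)\max\{1,|I|^{1/p}\}\max_{1\le j\le d}\|a_j\|^{1/j}_{C^{d-1,1}(\overline I)}.
\]
\end{theorem}

The substitution $\lambda\mapsto\lambda+a_1/d$ reduces the problem to the case $a_1=0$ (Section~\ref{ssec:main}), where we prove a sharper bound. For $2\le j\le d$ put
\[
m(t)=\max_{2\le j\le d}|a_j(t)|^{1/j},\qquad M=\sup_Im,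
\]
\[
N_{j,s}=\sup_I|a_j^{(s)}|\quad(1\le s\le d-1),\qquad N_{j,d}=\operatorname{Lip}_{\overline I}(a_j^{(d-1)}).
\]

\begin{theorem}\label{thm:fine}
If $a_1=0$, then $\|\lambda'\|_{p,w,I}$ is at most $C(d)$ times the maximum of the quantities
\begin{itemize}
\item[(i)] $|I|^{\frac sj-\frac1d}N_{j,s}^{1/j}$, \quad $2\le j\le d$, $1\le s\le j$;
\item[(ii)] $|I|^{1/p}N_{j,s}^{1/s}M^{1-\frac js}$, \quad $2\le j<s\le d$;
\item[(iii)] $N_{j,s}^{\frac1{sd}}M^{1-\frac j{sd}}$, \quad $2\le j\le d$, $1\le s\le d$.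
\end{itemize}
\end{theorem}

All exponents of $M$ are nonnegative, and $M^0=1$. Each quantity scales like $\|\lambda'\|_{p,w,I}$. Replacing $\lambda$ by $\kappa\lambda$, $\kappa>0$, multiplies $N_{j,s}$ by $\kappa^j$, $M$ by $\kappa$, and every term by $\kappa$. Replacing $\lambda(t)$ by $\lambda(\kappa t)$ multiplies $N_{j,s}$ by $\kappa^s$, $|I|$ by $\kappa^{-1}$, and every term by $\kappa^{1/d}$.

\begin{corollary}\label{cor:compact}
Let $a_1=0$, $M>0$ and $Y=\max_{2\le j\le d,\,1\le s\le d}(N_{j,s}/M^j)^{1/s}$. Then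
\[
\|\lambda'\|_{p,w,I}\le C(d)\,M\,Y^{1/d}\max\{1,(Y|I|)^{1/p}\}.
\]
\end{corollary}

To state the sharpness we recall two scales of spaces. For a measurable $g$ on $I$ let $g^*(\tau)=\inf\{r\ge0:|\{|g|>r\}|\le\tau\}$ be its decreasing rearrangement. For $q<\infty$ the Lorentz space $L^{p,q}(I)$ consists of the $g$ with $\int_0^\infty(\tau^{1/p}g^*(\tau))^q\,d\tau/\tau<\infty$; one has $L^{p,p}=L^p$, and $L^{p,\infty}$ is another name for $L^p_w$. For $0<\beta<1$, $C^{d-1,\beta}$ consists of the $C^{d-1}$ functions $f$ with $|f^{(d-1)}(t)-f^{(d-1)}(s)|\le H|t-s|^\beta$ for some constant $H$.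

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] In Theorem~\ref{thm:main} the space $L^p_w=L^{p,\infty}$ cannot be replaced by $L^p$, nor by any Lorentz space $L^{p,q}$ with $q<\infty$.
\item[(b)] The factor $\max\{1,|I|^{1/p}\}A$ is optimal up to a constant, for every length $|I|$: there is $c(d)>0$ such that on every bounded open interval $I$, and for every prescribed value $A>0$, some $P_a$ has a continuous root with $\|\lambda'\|_{p,w,I}\ge c(d)\max\{1,|I|^{1/p}\}A$.
\item[(c)] For every $\beta\in(0,1)$, the class $C^{d-1,1}$ cannot be replaced by $C^{d-1,\beta}$: there is $f\ge0$ in $C^{d-1,\beta}([0,1])$ such that the continuous root $f^{1/d}$ of $Z^d-f$ is not of bounded variation.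
\end{itemize}
\end{theorem}

Finally, let $R=I_1\times\dots\times I_n\subset\mathbb R^n$ be a bounded open box, and norm $C^{d-1,1}(\overline R)$ by
\[
\|a\|_{C^{d-1,1}(\overline R)}=\max_{|\alpha|\le d-1}\sup_{\overline R}|\partial^\alpha a|+\max_{|\alpha|=d-1}\operatorname{Lip}_{\overline R}(\partial^\alpha a).
\]

\begin{theorem}\label{thm:several}
Let $a_j\in C^{d-1,1}(\overline R)$, $1\le j\le d$, and let $\lambda\in C^0(R)$ be a root of $P_a$. Then $\lambda\in W^{1,1}(R)$ and, for $1\le i\le n$,
\[
\|\partial_i\lambda\|_{p,w,R}\le C(d)\Bigl(\prod_{k\ne i}|I_k|\Bigr)^{1/p}\max\{1,|I_i|^{1/p}\}\max_{1\le j\le d}\|a_j\|^{1/j}_{C^{d-1,1}(\overline R)}.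
\]
\end{theorem}

The letter $C$ denotes constants that depend only on $d$ (in Section~\ref{sec:single}, only on $j$) and may change from line to line. We write $B(t,\rho)=(t-\rho,t+\rho)$.

\section{Degree two, and what changes in higher degree}\label{sec:idea}

Two simple facts are used from the start. The first is the Vitali covering lemma, adapted to the interval $I$.

\begin{lemma}\label{lem:vitali}
Let $E\subseteq I$ and $\rho:E\to(0,|I|)$. There is a countable set $T\subseteq E$ such that $E\subseteq\bigcup_{t\in T}B(t,5\rho(t))$, the sets $B(t,\rho(t))\cap I$, $t\in T$, are pairwise disjoint, and $|B(t,\rho(t))\cap I|\ge\rho(t)$. In particular $\sum_{t\in T}\rho(t)\le|I|$.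
\end{lemma}

\begin{proof}
The Vitali lemma states that from a family of intervals $B(t,\rho(t))$, $t\in E$, with bounded radii one can select a countable disjoint subfamily whose fivefold enlargements cover $E$. If $I=(t_-,t_+)$, then $|B(t,\rho)\cap I|=\min(\rho,t-t_-)+\min(\rho,t_+-t)$; either one of the minima is $\rho$, or the sum is $|I|>\rho$.
\end{proof}

The excluded case is the easy one: if $t\in I$ and $\rho\ge|I|$, then $B(t,\rho)\supseteq I$, and a single interval suffices. The second fact is: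
\begin{equation}\label{eq:zero}
\text{$\lambda'=0$ almost everywhere on $\{\lambda=0\}$.}
\end{equation}
Indeed, all but countably many points of the set $\{\lambda=0\}$ are accumulation points of it, and at such a point $\lambda'=0$ if $\lambda'$ exists.

\subsection{Degree two by hand}\label{ssec:two}

Let $d=2$, $p=2$, $a_1=0$, so that $\lambda^2=f$ with $f=-a_2\in C^{1,1}(\overline I)$. Assume for simplicity that $f$ is real, and let $L>0$ be a Lipschitz constant for $f'$. Differentiating $\lambda^2=f$ gives $|\lambda'|=|f'|/(2|f|^{1/2})$ a.e.\ on $\{f\ne0\}$, so by \eqref{eq:zero} the set $\{|\lambda'|>r/2\}$ is contained, up to a null set, in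
\[
E=\{t\in I:|f'(t)|>r|f(t)|^{1/2}\}.
\]
At $t\in E$ the natural length is $\ell=\ell(t)=|f'(t)|/L>0$, the time that $f'$ needs to change appreciably. On $J=B(t,\ell/2)\cap I$ we have $\frac12L\ell\le|f'|\le\frac32L\ell$. Thus $f$ is monotone on $J$ with slope at least $\frac12L\ell$, while $|f|<(3L\ell/2r)^2$ on $E\cap J$. Therefore
\[
|E\cap J|\le\frac{2\,(3L\ell/2r)^2}{L\ell/2}=\frac{9L\ell}{r^2}.
\]
If $\ell(t)/10\ge|I|$ for some $t\in E$, then $J=I$ and $|E|\le9r^{-2}|f'(t)|$. Otherwise Lemma~\ref{lem:vitali} with $\rho=\ell/10$ gives $|E|\le9Lr^{-2}\sum_T\ell(t)\le90L|I|r^{-2}$. In both cases $|E|\le90\,r^{-2}(L|I|+\sup_I|f'|)$, which is the weak $L^2$ bound.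

The argument works because the local bound is \emph{linear} in $\ell$, and lengths of disjoint intervals add up to at most $|I|$. If $f'$ were only $\beta$-H\"older, the natural length would be given by $L\ell^\beta=|f'(t)|$ and the local bound would be of order $L\ell^\beta r^{-2}$; a sum $\sum\ell^\beta$ can diverge while $\sum\ell$ converges. This is the mechanism behind Theorem~\ref{thm:sharp}(c).

\subsection{Degree three: no pointwise bound}\label{ssec:cubic}

In degree two, $|\lambda'|$ is given pointwise by the coefficient and its derivative, and it is large only near $\{f=0\}$. Consider instead, on $I=(0,1)$,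
\[
Z^3-(3+t)Z+2(1-t)=\bigl((Z-1)^2-t\bigr)(Z+2),\qquad\lambda(t)=1+\sqrt t .
\]
Here $a_1=0$, the coefficient $a_2$ stays away from zero and all derivatives of the coefficients are bounded, yet $\lambda'=1/(2\sqrt t)$ is unbounded, because two of the three roots collide at $t=0$. What survives is integrability: $\lambda$ is a root of the quadratic factor, so $\lambda'\in L^q$ for all $q<2$, and $2>p=3/2$. In general we shall have, on each natural interval, only an $L^q$ estimate, but one with $q>p$.

\subsection{Why the gain in the exponent is decisive}\label{ssec:gain}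

Return to $\lambda=t^{1/d}$ on $(0,1)$ and let $J_k=[2^{-k-1},2^{-k})$, $k\ge0$. On $J_k$ we have $|\lambda'|\le\frac1d2^{(k+1)/p}\le2^{k/p}$. Suppose that we knew only the averaged consequence $\int_{J_k}|\lambda'|^q\le2^{-k}2^{kq/p}$. Chebyshev's inequality and the trivial bound $|J_k|\le2^{-k}$ give
\[
|\{|\lambda'|>r\}|\le\sum_{k\ge0}2^{-k}\min\bigl\{1,(2^{k/p}/r)^q\bigr\}.
\]
Let $r\ge1$ and $2^{k_0}\le r^p<2^{k_0+1}$. The terms with $k>k_0$ sum to at most $2^{-k_0}<2r^{-p}$. The terms with $k\le k_0$ sum to $r^{-q}\sum_{k\le k_0}2^{k(q/p-1)}$. For $q>p$ this geometric sum is dominated by its last term, and we get at most $C_{p,q}\,r^{-q}r^{q-p}=C_{p,q}\,r^{-p}$, the weak $L^p$ bound. For $q=p$ we get $(k_0+1)r^{-p}$, with $k_0+1>p\log_2r$. So local estimates at the critical exponent lose a logarithm when they are summed over scales, and local estimates at any higher exponent do not.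

\subsection{Plan of the proof}

Let $a_1=0$. To each $t$ with $m(t)>0$ we attach a length $\theta(t)$, on which the coefficients do not change appreciably relative to their size, and the expected speed $h(t)=m(t)/\theta(t)$ of the roots. On an interval of length comparable to $\theta(t)$ the polynomial splits, and Theorem~\ref{thm:PR} for a factor shows that the $L^q$ average of $\lambda'$ is at most $Ch(t)$ for some $q>p$ (Section~\ref{sec:local}). The summation of Section~\ref{ssec:gain} then gives $\|\lambda'\|_{p,w}\le C\|h\|_{p,w}$ (Section~\ref{ssec:reduction}). The function $h$, unlike $\lambda'$, is explicit in the coefficients, and it is estimated one coefficient at a time by a generalization of Section~\ref{ssec:two} (Sections~\ref{sec:single} and~\ref{ssec:h}).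

\section{Elementary estimates}\label{sec:tools}

\subsection{Weak norms}

Let $S$ have finite measure and $1\le u\le v<\infty$. Then
\begin{gather}
\|f+g\|_{u,w,S}\le2\bigl(\|f\|_{u,w,S}+\|g\|_{u,w,S}\bigr),\qquad\bigl\|\max_i|g_i|\bigr\|_{u,w,S}^u\le\sum_i\|g_i\|_{u,w,S}^u,\label{eq:w1}\\
\|g\|_{u,w,S}\le|S|^{\frac1u-\frac1v}\|g\|_{v,w,S},\qquad\|g\|_{u,w,S}\le|S|^{1/u}\sup_S|g|,\qquad\|g\|_{u,w,S}\le\|g\|_{L^u(S)}.\label{eq:w2}
\end{gather}
The inequalities \eqref{eq:w1} follow from $\{|f+g|>r\}\subseteq\{|f|>r/2\}\cup\{|g|>r/2\}$ and $\{\max_i|g_i|>r\}=\bigcup_i\{|g_i|>r\}$ for finitely many $g_i$. In \eqref{eq:w2}, the first two use $|\{|g|>r\}|\le|S|$, and the third is Chebyshev's inequality. The layer-cake formula $\int_S|g|^q=\int_0^\infty q\tau^{q-1}|\{|g|>\tau\}|\,d\tau$ shows, on splitting at $\tau=1$, that $\int_S|g|^q\le|S|+\frac q{u-q}\|g\|_{u,w,S}^u$ for $q<u$. For $q>u$ it gives the continuous form of the summation in Section~\ref{ssec:gain}.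

\begin{lemma}\label{lem:layer}
Let $g\ge0$ be measurable on $S$, $q>p$ and $r>0$. Then
\[
\int_S\min\{1,(g/r)^q\}\,dt\le\frac q{q-p}\Bigl(\frac{\|g\|_{p,w,S}}r\Bigr)^p.
\]
\end{lemma}

\begin{proof}
The integral equals $\int_0^1q\tau^{q-1}|\{g>r\tau\}|\,d\tau$. Insert $|\{g>r\tau\}|\le(\|g\|_{p,w,S}/r)^p\tau^{-p}$ and use $\int_0^1q\tau^{q-1-p}\,d\tau=q/(q-p)$.
\end{proof}

\subsection{Taylor's formula at a given scale}

\begin{lemma}\label{lem:taylor}
Let $g\in C^{k-1,1}(\overline I)$, $t_0\in I$, $0\le i\le k-1$ and $K,\rho,\eta>0$. Suppose that $|g^{(l)}(t_0)|\le K\rho^{-l}$ for $i<l\le k-1$ and $\operatorname{Lip}_{\overline I}(g^{(k-1)})\le K\rho^{-k}$. Then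
\[
|g^{(i)}(t)-g^{(i)}(t_0)|\le(e^\eta-1)K\rho^{-i}\qquad\text{for }t\in\overline I,\ |t-t_0|\le\eta\rho .
\]
\end{lemma}

\begin{proof}
The function $g^{(k-1)}$ is absolutely continuous with derivative bounded by $K\rho^{-k}$. Taylor's formula for $g^{(i)}$ with integral remainder bounds the left side by
\[
\sum_{l=i+1}^{k-1}K\rho^{-l}\frac{(\eta\rho)^{l-i}}{(l-i)!}+K\rho^{-k}\frac{(\eta\rho)^{k-i}}{(k-i)!}=K\rho^{-i}\sum_{l=1}^{k-i}\frac{\eta^l}{l!}.\qedhere
\]
\end{proof}

\subsection{Sublevel sets}

In degree two we used that a function with large slope is small only on a short set. The same holds for a function with a large derivative of higher order.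

\begin{lemma}\label{lem:sublevel}
Let $J$ be an interval, $s\ge1$, $g\in C^s(J;\mathbb R)$ and $|g^{(s)}|\ge\kappa>0$ on $J$. Then for all $\mu>0$
\[
|\{t\in J:|g(t)|\le\mu\}|\le C_s(\mu/\kappa)^{1/s},\qquad C_s=s\,((s+1)!)^{1/s}.
\]
\end{lemma}

\begin{proof}
By inner regularity it suffices to bound $\sigma=|S|$ for a compact subset $S$ of the sublevel set with $\sigma>0$. The function $\varphi(x)=|S\cap(-\infty,x]|$ is $1$-Lipschitz, rises from $0$ at $\min S$ to $\sigma$ at $\max S$, and is constant on the closure of each gap of $S$; hence $\varphi(S)=[0,\sigma]$. Choose $t_i\in S$ with $\varphi(t_i)=i\sigma/s$, $0\le i\le s$. Then $|t_i-t_k|\ge\sigma/s$ for $i\ne k$. Let $\pi$ be the polynomial of degree at most $s$ that interpolates $g$ at $t_0,\dots,t_s$; by Lagrange's formula its coefficient of degree $s$ is $\gamma=\sum_ig(t_i)/\prod_{k\ne i}(t_i-t_k)$. Since $g-\pi$ has $s+1$ zeros, Rolle's theorem gives $\xi\in J$ with $g^{(s)}(\xi)=s!\,\gamma$. So $\kappa/s!\le|\gamma|\le(s+1)\mu(s/\sigma)^s$,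 which is the claim.
\end{proof}

\section{A weak-type inequality for a single function}\label{sec:single}

\begin{proposition}\label{prop:single}
Let $j\ge2$, $1\le s\le j-1$, $f\in C^{j-1,1}(\overline I)$ complex-valued, and $\Lambda=\operatorname{Lip}_{\overline I}(f^{(j-1)})$. For $r>0$ let
\[
E=\bigl\{t\in I:|f^{(s)}(t)|>r^s|f(t)|^{\frac{j-s}j}\bigr\}.
\]
Then
\[
|E|\le C(j)\,r^{-\frac j{j-s}}\Bigl(\Lambda^{\frac1{j-s}}|I|+\sup_I|f^{(s)}|^{\frac1{j-s}}\Bigr).
\]
\end{proposition}

For $f(t)=t^s$ on $(0,1)$ and large $r$, the set $E$ is an interval of length $(s!)^{j/(s(j-s))}r^{-j/(j-s)}$ and $\Lambda=0$; so the power of $r$ is the right one and the second term cannot be dropped. For $j=d$, $s=1$ the proposition contains the radical case: if $\lambda^d=f$, then $|\lambda'|=\frac1d|f'||f|^{1/d-1}$ a.e.\ on $\{f\ne0\}$, so with \eqref{eq:zero} we get $\|\lambda'\|_{p,w,I}\le C(\Lambda^{1/d}|I|^{1/p}+\sup_I|f'|^{1/d})$.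

\begin{proof}
\emph{Reduction to real $f$.} If $t\in E$, then one of the functions $g=\operatorname{Re}f$, $g=\operatorname{Im}f$ satisfies $|g^{(s)}(t)|\ge2^{-1/2}|f^{(s)}(t)|>2^{-1/2}r^s|g(t)|^{(j-s)/j}$. So $E$ is contained in the union of the corresponding sets for $\operatorname{Re}f$ and $\operatorname{Im}f$ with $r$ replaced by $2^{-1/(2s)}r$, and we may assume that $f$ is real. Fix $L\ge\Lambda$ with $L>0$. We prove the bound with $L$ in place of $\Lambda$ and let $L\downarrow\Lambda$.

\emph{The basic estimate.} Let $J'\subseteq I$ be an interval and $\delta>0$ with $\delta/3\le|f^{(s)}|\le\delta$ on $J'$. Then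
\begin{equation}\label{eq:basic}
|E\cap J'|\le Cr^{-\frac j{j-s}}\delta^{\frac1{j-s}}.
\end{equation}
Indeed, $|f|\le\mu:=(r^{-s}\delta)^{j/(j-s)}$ on $E\cap J'$, and Lemma~\ref{lem:sublevel} gives the bound $C_s(3\mu/\delta)^{1/s}$, where $\mu/\delta=r^{-sj/(j-s)}\delta^{s/(j-s)}$.

\emph{The scale.} We need intervals on which $f^{(s)}$ is under control. For $j=2$ the length $|f'|/L$ served. In general $f^{(s)}$ may change quickly because a derivative of order between $s$ and $j$ is large, so all these derivatives must enter. For $t\in E$ we have $f^{(s)}(t)\ne0$, and we put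
\[
\ell(t)=\max_{s\le i\le j-1}\bigl(|f^{(i)}(t)|/L\bigr)^{\frac1{j-i}}>0.
\]
Fix $t\in E$, write $\ell=\ell(t)$, and let $J=B(t,\ell/4)\cap I$. Since $|f^{(i)}(t)|\le L\ell^{j-i}$ for $s\le i\le j-1$, Lemma~\ref{lem:taylor} with $k=j$, $K=L\ell^j$, $\rho=\ell$, $\eta=\frac14$ and $e^{1/4}-1<\frac12$ gives
\[
|f^{(i)}(t')-f^{(i)}(t)|\le\tfrac12L\ell^{j-i}\qquad(t'\in J,\ s\le i\le j-1).
\]
Consequently $0<D:=\sup_J|f^{(s)}|\le\frac32L\ell^{j-s}$, and if $i_0$ attains the maximum in the definition of $\ell$, then $|f^{(i_0)}|\ge\frac12L\ell^{j-i_0}$ on $J$.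

\emph{The local bound.} We claim that
\begin{equation}\label{eq:localE}
|E\cap J|\le Cr^{-\frac j{j-s}}D^{\frac1{j-s}}.
\end{equation}
If $i_0=s$, then $D/3\le|f^{(s)}|\le D$ on $J$, and \eqref{eq:localE} is \eqref{eq:basic}.

If $i_0>s$, then $u=f^{(s)}$ need not be bounded below on $J$ (think of $f(t)=t^2$, $j=3$, $s=1$ near $0$), but it cannot oscillate: $u^{(i_0-s)}=f^{(i_0)}$ has no zero on $J$, so by Rolle's theorem $u$ takes each value at most $i_0-s\le j$ times on $J$. We cut $J$ according to the size of $u$. For $k\ge0$ let $\delta_k=2^{-k}D$ and $J_k=\{t'\in J:\delta_k/2<|u(t')|\le\delta_k\}$. The at most $4j$ points of $J$ where $u\in\{\pm\delta_k/2,\pm\delta_k\}$ divide $J$ into at most $4j+1$ open intervals. On each of them $u$ is continuous and omits these four values, so by the intermediate value theorem the interval is contained in $J_k$ or disjoint from it. Thus $J_k$ is, up to finitely many points, a union of at most $4j+1$ intervals, and \eqref{eq:basic} gives $|E\cap J_k|\le Cr^{-j/(j-s)}\delta_k^{1/(j-s)}$.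 Since $0<|u|\le D$ on $E\cap J$, the sets $J_k$ cover $E\cap J$, and summing the geometric series $\sum_k2^{-k/(j-s)}$ proves \eqref{eq:localE}.

\emph{Covering.} If $\ell(t)/20\ge|I|$ for some $t\in E$, then $J=I$ for this $t$, and \eqref{eq:localE} gives the second term of the bound. Otherwise apply Lemma~\ref{lem:vitali} with $\rho=\ell/20$: the intervals $J$ centered at the points of $T$ cover $E$, and $\sum_T\ell(t)\le20|I|$. As $D^{1/(j-s)}\le\frac32L^{1/(j-s)}\ell(t)$, the local bound is linear in $\ell$, and summing \eqref{eq:localE} over $T$ gives $|E|\le Cr^{-j/(j-s)}L^{1/(j-s)}|I|$.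
\end{proof}

\section{The local structure of the roots}\label{sec:local}

In this section and in Sections~\ref{ssec:reduction} and~\ref{ssec:h} we assume $a_1=0$. If all $a_j$ are constant, the continuous function $\lambda$ takes finitely many values, hence is constant, and there is nothing to prove. So we assume that not all $a_j$ are constant. Then
\[
O=\{t\in I:m(t)>0\}
\]
is open and nonempty. On $I\setminus O$ the polynomial is $Z^d$, so $\lambda=0$ there, and $\lambda'=0$ a.e.\ on $I\setminus O$ by \eqref{eq:zero}.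

\subsection{Uniform splitting}

For $b=(b_2,\dots,b_d)\in\mathbb C^{d-1}$ let $P_b=Z^d+\sum_{j=2}^db_jZ^{d-j}$. We use the maximum norm on $\mathbb C^{d-1}$, with open balls $B(w,\rho)$ and unit sphere $\mathcal K=\{w:\max_j|w_j|=1\}$. Dividing the roots of $P_a(t)$, $t\in O$, by $m(t)$ turns the coefficient vector into $(a_j(t)/m(t)^j)_j\in\mathcal K$. Near the compact set $\mathcal K$, polynomials factor uniformly.

\begin{lemma}\label{lem:split}
There are $r_0,C_0>0$, depending only on $d$, with the following property. For every $w\in\mathcal K$ there are integers $k_1,k_2\ge1$ with $k_1+k_2=d$ and, for $b\in B(w,r_0)$, a factorization $P_b=Q_1(b)Q_2(b)$ into coprime monic polynomials of degrees $k_1,k_2$, whose coefficients are holomorphic functions of $b\in B(w,r_0)$ with all partial derivatives of order $0,\dots,d$ bounded by $C_0$.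
\end{lemma}

For $d=2$ this is $Z^2+b=(Z-\sqrt{-b})(Z+\sqrt{-b})$ with a branch of the square root on a disc of radius $\frac12$ about a point of the unit circle.

\begin{proof}
Let $w\in\mathcal K$. The roots of $P_w$ sum to zero; if they were all equal they would vanish, and $w=0$. (This is where $a_1=0$ is needed: $(Z-1)^d$ does not split.) So $P_w=Q_1^0Q_2^0$, where $Q_1^0=(Z-z)^{k_1}$ for a root $z$ of multiplicity $k_1<d$ and $Q^0_2$, of degree $k_2=d-k_1$, is coprime to it.

Identify monic polynomials of degree $k$ with their coefficient vectors in $\mathbb C^k$, and let $\Phi:\mathbb C^{k_1}\times\mathbb C^{k_2}\to\mathbb C^d$ be the polynomial map $(Q_1,Q_2)\mapsto Q_1Q_2$. Its differential at $(Q_1,Q_2)$ is $(R_1,R_2)\mapsto R_1Q_2+Q_1R_2$, $\deg R_i<k_i$. It is invertible if and only if $Q_1,Q_2$ are coprime. If they are coprime and $R_1Q_2+Q_1R_2=0$, then $Q_1$ divides $R_1$, so $R_1=0$ by degree and then $R_2=0$; an injective linear map $\mathbb C^d\to\mathbb C^d$ is invertible. If $Q_i=GH_i$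 with $\deg G\ge1$, then $(H_1,-H_2)\ne0$ lies in the kernel.

By the holomorphic inverse function theorem, $\Phi$ maps a neighborhood $U$ of $(Q_1^0,Q_2^0)$ biholomorphically onto a neighborhood $V$ of $P_w$. The differential is invertible throughout $U$, so all pairs in $U$ are coprime. Choose $r_w>0$ with $P_b\in V$ for all $b$ in the closed ball of radius $2r_w$ about $w$. On a neighborhood of this closed ball, $b\mapsto(\Phi|_U)^{-1}(P_b)$ is holomorphic, so its partial derivatives of order at most $d$ are bounded on the ball by a constant $C_w$.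

Fix, once and for all for the given $d$, a finite set $F\subset\mathcal K$ such that the balls $B(w',r_{w'})$, $w'\in F$, cover $\mathcal K$. Put $r_0=\min_Fr_{w'}$ and $C_0=\max_FC_{w'}$. If $w\in\mathcal K\cap B(w',r_{w'})$, then $B(w,r_0)\subseteq B(w',2r_{w'})$, and we use the factorization found for $w'$.
\end{proof}

We fix $c=c(d)\in(0,\frac1{10}]$ with $e^{5c}-1\le\frac12$ and $e^{5c}-1<r_0$.

\subsection{The natural scale}

Let $t_0\in O$, $m=m(t_0)$. We want to apply Lemma~\ref{lem:split} along the curve $b_j(x)=m^{-j}a_j(t_0+\theta x)$, which starts on $\mathcal K$. For the curve to stay in $B(b(0),r_0)$ for a definite time and with bounded norm, we ask that its derivatives at $x=0$, and the Lipschitz constants of $b_j^{(d-1)}$, be at most $1$, and we take the largest $\theta$ with this property. The coefficients of the factors depend on all $b_j$ at once, so for each $j$ we include the derivatives of all available orders, not only those of order at most $j$. For $t\in O$ and $2\le j\le d$ let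
\[
\nu_{j,s}(t)=|a_j^{(s)}(t)|\quad(1\le s\le d-1),\qquad\nu_{j,d}(t)=N_{j,d},
\]
so that $\nu_{j,s}(t)\le N_{j,s}$, and define, with $j,s$ ranging over $2\le j\le d$, $1\le s\le d$,
\[
\theta(t)=\min_{j,s}\Bigl(\frac{m(t)^j}{\nu_{j,s}(t)}\Bigr)^{1/s},\qquad h(t)=\frac{m(t)}{\theta(t)}=\max_{j,s}h_{j,s}(t),\qquad h_{j,s}(t)=\nu_{j,s}(t)^{1/s}m(t)^{1-\frac js}.
\]
A quotient with denominator zero is read as $\infty$. If $\theta(t)=\infty$, then all $N_{j,d}$ vanish, so the $a_j$ are polynomials of degree at most $d-1$, and all their derivatives of order $1,\dots,d-1$ vanish at $t$; they would be constant. Hence $0<\theta<\infty$ on $O$. The function $h$ is continuous on $O$.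

\begin{example}
For $Z^d-t$ on $(0,1)$ we find $m=t^{1/d}$, $\theta=t$ and $h=t^{-1/p}=d\,\lambda'$. For the cubic of Section~\ref{ssec:cubic}, $m=\sqrt{3+t}$ and $h=\max\{m^{-1},2m^{-2}\}\le\frac23$, while $\lambda'$ is unbounded.
\end{example}

For $t_0\in O$ let
\[
J(t_0)=B(t_0,5c\,\theta(t_0))\cap I,\qquad\text{so that }|J(t_0)|\le\theta(t_0).
\]

\begin{lemma}\label{lem:slow}
Let $t_0\in O$, $m=m(t_0)$, $\theta=\theta(t_0)$, $J=J(t_0)$. For $t\in\overline J$, $2\le j\le d$, $0\le i\le d-1$,
\begin{equation}\label{eq:slow}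
|a_j^{(i)}(t)-a_j^{(i)}(t_0)|\le(e^{5c}-1)\,m^j\theta^{-i}\le\tfrac12m^j\theta^{-i}.
\end{equation}
Moreover $J\subseteq O$ and $h(t)\ge2^{-d}h(t_0)$ for all $t\in J$.
\end{lemma}

\begin{proof}
By the definition of $\theta$, $\nu_{j,s}(t_0)\le m^j\theta^{-s}$ for all $j,s$, so \eqref{eq:slow} is Lemma~\ref{lem:taylor} with $k=d$, $K=m^j$, $\rho=\theta$, $\eta=5c$. Take $i=0$ and $t\in J$. Then $|a_j(t)|\le\frac32m^j$ for all $j$, and $|a_j(t)|\ge\frac12m^j$ for an index $j$ with $|a_j(t_0)|=m^j$. Hence $\frac12m\le m(t)\le2m$, and $J\subseteq O$.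

Let $(j,s)$ attain the minimum in the definition of $\theta(t_0)$, so $\nu_{j,s}(t_0)=m^j\theta^{-s}$. Then $\nu_{j,s}(t)\ge\frac12m^j\theta^{-s}$, by \eqref{eq:slow} if $s<d$ and because $\nu_{j,d}$ is constant if $s=d$. Therefore
\[
h(t)\ge h_{j,s}(t)\ge\frac12\,\frac m\theta\Bigl(\frac{m(t)}m\Bigr)^{1-\frac js}\ge2^{-1-|1-j/s|}\,h(t_0)\ge2^{-d}h(t_0),
\]
since $1-d\le1-j/s<1$.
\end{proof}

\subsection{The local estimate above the critical exponent}

Fix $q=q(d)$ with $p<q<\frac{d-1}{d-2}$ if $d\ge3$, and $q=3$ if $d=2$. The range is nonempty because $x\mapsto x/(x-1)$ is strictly decreasing on $(1,\infty)$.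

\begin{proposition}\label{prop:local}
For every $t_0\in O$,
\[
\int_{J(t_0)}|\lambda'|^q\,dt\le C\,\theta(t_0)\,h(t_0)^q.
\]
\end{proposition}

\begin{proof}
Let $m,\theta,J$ be as in Lemma~\ref{lem:slow}.

\emph{Rescaling.} The set $X=\{x:t_0+\theta x\in J\}$ is an open interval with $0\in X$ and $|X|\le1$. Put $b_j(x)=m^{-j}a_j(t_0+\theta x)$ on $\overline X$ and $\mu(x)=m^{-1}\lambda(t_0+\theta x)$ on $X$. Then $\mu$ is a continuous root of $P_{b(x)}$, and $b(0)\in\mathcal K$. We have $|b_j^{(i)}(0)|\le1$ for $0\le i\le d-1$, and \eqref{eq:slow} reads $|b_j^{(i)}(x)-b_j^{(i)}(0)|\le e^{5c}-1$. Hence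
\[
b(\overline X)\subseteq B(b(0),r_0),\qquad|b_j^{(i)}|\le2\quad(0\le i\le d-1),\qquad\operatorname{Lip}_{\overline X}(b_j^{(d-1)})\le m^{-j}\theta^dN_{j,d}\le1 .
\]

\emph{The factors.} By Lemma~\ref{lem:split} with $w=b(0)$, $P_{b(x)}=Q_1(x)Q_2(x)$ on $\overline X$ with coprime monic factors of fixed degrees in $\{1,\dots,d-1\}$, and each coefficient of a factor has the form $\varphi\circ b$ with $|\partial^\alpha\varphi|\le C_0$ for $|\alpha|\le d$. We show $\|\varphi\circ b\|_{C^{d-1,1}(\overline X)}\le C$. By the chain rule and induction, $(\varphi\circ b)^{(k)}$, $k\le d-1$, is a universal polynomial in the functions $(\partial^\alpha\varphi)\circ b$, $|\alpha|\le k$, and $b_j^{(l)}$, $1\le l\le k$. These functions are bounded by $C$. They are also Lipschitz with constant at most $C$: the derivative of $(\partial^\alpha\varphi)\circ b$ is $\sum_j((\partial_j\partial^\alpha\varphi)\circ b)\,b_j'$, of modulus at most $2(d-1)C_0$; for $l<d-1$ the derivative of $b_j^{(l)}$ is bounded by $2$; and $b_j^{(d-1)}$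 is $1$-Lipschitz. Sums and products of bounded Lipschitz functions are bounded and Lipschitz with controlled constants, which gives the claim.

\emph{The root follows one factor.} The sets $\{x\in X:Q_i(x)(\mu(x))=0\}$, $i=1,2$, cover $X$, are disjoint by coprimality, and are relatively closed because $\mu$ is continuous. Since $X$ is connected, $\mu$ is a root of the same factor $Q_i$ on all of $X$. Let $d'\le d-1$ be its degree. The coefficients $g$ of $Q_i$ have $C^{d'-1,1}(\overline X)$ norm at most $C$, because $\operatorname{Lip}(g^{(d'-1)})\le\sup|g^{(d')}|$. If $d'\ge2$, then $d\ge3$ and $q<\frac{d-1}{d-2}\le\frac{d'}{d'-1}$, so Theorem~\ref{thm:PR} in degree $d'$, with $|X|\le1$, gives $\|\mu'\|_{L^q(X)}\le C$. If $d'=1$, then $-\mu$ is the coefficient of $Q_i$, so $|\mu'|\le C$ and again $\|\mu'\|_{L^q(X)}\le C$.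

Finally $\lambda'(t)=\frac m\theta\mu'\bigl(\frac{t-t_0}\theta\bigr)$, so $\int_J|\lambda'|^q\,dt=(m/\theta)^q\,\theta\int_X|\mu'|^q\,dx$.
\end{proof}

\section{The global estimate}\label{sec:global}

\subsection{From the root to the function $h$}\label{ssec:reduction}

\begin{proposition}\label{prop:reduction}
Let $a_1=0$.
\begin{itemize}
\item[(a)] If $c\,\theta(t_0)\ge|I|$ for some $t_0\in O$, then $\|\lambda'\|_{p,w,I}\le C\max_{j,s}N_{j,s}^{\frac1{sd}}M^{1-\frac j{sd}}$.
\item[(b)] If $c\,\theta(t)<|I|$ for all $t\in O$, then $\|\lambda'\|_{p,w,I}\le C\|h\|_{p,w,O}$.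
\end{itemize}
\end{proposition}

\begin{proof}
(a) Here $J(t_0)=I$, and only one scale is present. Write $m=m(t_0)$, $\theta=\theta(t_0)$. By H\"older's inequality, $|I|\le\theta$ and Proposition~\ref{prop:local}, $\int_I|\lambda'|^p\le\theta^{1-p/q}(C\theta(m/\theta)^q)^{p/q}\le C\theta(m/\theta)^p$. Hence, by \eqref{eq:w2},
\[
\|\lambda'\|_{p,w,I}\le\|\lambda'\|_{L^p(I)}\le Cm\,\theta^{-1/d}=C\max_{j,s}\nu_{j,s}(t_0)^{\frac1{sd}}m^{1-\frac j{sd}}.
\]
Now use $\nu_{j,s}(t_0)\le N_{j,s}$, $m\le M$ and $j\le sd$.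

(b) Apply Lemma~\ref{lem:vitali} to $E=O$, $\rho=c\theta$. For $t_0\in T$ let $J'(t_0)=B(t_0,c\,\theta(t_0))\cap I$. The intervals $J(t_0)$ cover $O$; the intervals $J'(t_0)\subseteq J(t_0)\subseteq O$ are pairwise disjoint and $|J'(t_0)|\ge c\,\theta(t_0)$. Let $r>0$. The set $\{t\in J(t_0):|\lambda'|>r\}$ has measure at most $|J(t_0)|\le\theta(t_0)$, and at most $C\theta(t_0)(h(t_0)/r)^q$ by Chebyshev's inequality and Proposition~\ref{prop:local}. Since $\lambda'=0$ a.e.\ off $O$,
\[
|\{t\in I:|\lambda'|>r\}|\le C\sum_{t_0\in T}\theta(t_0)\min\Bigl\{1,\Bigl(\frac{h(t_0)}r\Bigr)^q\Bigr\}.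
\]
This is the sum of Section~\ref{ssec:gain}, and we compare it with an integral. By Lemma~\ref{lem:slow}, $h(t_0)\le2^dh$ on $J'(t_0)$, and $\theta(t_0)\le|J'(t_0)|/c$. By disjointness and Lemma~\ref{lem:layer}, which uses $q>p$, the sum is at most
\[
\frac1c\sum_{t_0\in T}\int_{J'(t_0)}\min\Bigl\{1,\Bigl(\frac{2^dh}r\Bigr)^q\Bigr\}dt\le\frac1c\int_O\min\Bigl\{1,\Bigl(\frac{2^dh}r\Bigr)^q\Bigr\}dt\le\frac q{c\,(q-p)}\Bigl(\frac{2^d\|h\|_{p,w,O}}r\Bigr)^p.
\]
Multiply by $r^p$ and take the supremum over $r$.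
\end{proof}

\subsection{The weak bound for $h$}\label{ssec:h}

\begin{proof}[Proof of Theorem~\ref{thm:fine}]
In case (a) of Proposition~\ref{prop:reduction} the bound is (iii). In case (b) it suffices, by \eqref{eq:w1}, to bound each $\|h_{j,s}\|_{p,w,O}$ by terms of types (i) and (ii). The function $h_{j,s}=\nu_{j,s}^{1/s}m^{1-j/s}$ can be unbounded only if the exponent of $m$ is negative, that is, if $s<j$.

\emph{Case $j\le s\le d$.} Here $h_{j,s}\le N_{j,s}^{1/s}M^{1-j/s}$, so $\|h_{j,s}\|_{p,w,O}\le|I|^{1/p}N_{j,s}^{1/s}M^{1-j/s}$ by \eqref{eq:w2}. For $s>j$ this is (ii), and for $s=j$ it is $|I|^{1/p}N_{j,j}^{1/j}$, the term of (i) with $s=j$.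

\emph{Case $1\le s<j$.} Now $s\le d-1$, so $\nu_{j,s}=|a_j^{(s)}|$. The point is that the other coefficients can be discarded: since $m\ge|a_j|^{1/j}$, the inequality $h_{j,s}(t)>r$ implies
\[
|a_j^{(s)}(t)|>r^sm(t)^{j-s}\ge r^s|a_j(t)|^{\frac{j-s}j}.
\]
We apply Proposition~\ref{prop:single} to $f=a_j\in C^{j-1,1}(\overline I)$, with $\operatorname{Lip}(a_j^{(j-1)})\le N_{j,j}$; for $j=d$ this uses the full hypothesis $C^{d-1,1}$. With $v=j/(j-s)$ we obtain
\[
\|h_{j,s}\|_{v,w,O}\le C\bigl(N_{j,j}^{\frac1{j-s}}|I|+N_{j,s}^{\frac1{j-s}}\bigr)^{\frac{j-s}j}\le C\bigl(N_{j,j}^{1/j}|I|^{1-\frac sj}+N_{j,s}^{1/j}\bigr).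
\]
Since $\frac1p-\frac1v=\frac sj-\frac1d\ge0$, with equality only for the radical-type pair $(j,s)=(d,1)$, we have $v\ge p$, and \eqref{eq:w2} gives
\[
\|h_{j,s}\|_{p,w,O}\le|I|^{\frac sj-\frac1d}\|h_{j,s}\|_{v,w,O}\le C\bigl(|I|^{1/p}N_{j,j}^{1/j}+|I|^{\frac sj-\frac1d}N_{j,s}^{1/j}\bigr).
\]
Both terms are of type (i).
\end{proof}

\subsection{The general case}\label{ssec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let first $a_1=0$. Then $N_{j,s}\le A^j$ and $M\le A$. The exponents of $M$ in Theorem~\ref{thm:fine} are nonnegative, so each term is at most $A$ times a power of $|I|$. The exponent of $|I|$ is $1/p$ in (ii), $0$ in (iii), and in (i) it satisfies $0\le\frac sj-\frac1d\le\frac1p$. Hence each term is at most $\max\{1,|I|^{1/p}\}A$.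

In general, $\tilde\lambda=\lambda+a_1/d$ is a continuous root of $\tilde P(Z)=P_a(Z-a_1/d)$. With $a_0=1$, the binomial theorem shows that the coefficient of $Z^{d-j}$ in $\tilde P$ is
\[
\tilde a_j=\sum_{i=0}^j\binom{d-i}{j-i}\Bigl(-\frac1d\Bigr)^{j-i}a_i\,a_1^{j-i},
\]
and $\tilde a_1=-a_1+a_1=0$. For $f\in C^{d-1,1}(\overline I)$ every derivative $f^{(k)}$, $k\le d-1$, is bounded by $\|f\|_{C^{d-1,1}}$ and Lipschitz with constant at most $\|f\|_{C^{d-1,1}}$. So the Leibniz rule gives $\|fg\|_{C^{d-1,1}}\le C\|f\|_{C^{d-1,1}}\|g\|_{C^{d-1,1}}$, and therefore $\|\tilde a_j\|_{C^{d-1,1}}\le CA^j$. The first part applies to $\tilde\lambda$. Since $|a_1'|\le A$, \eqref{eq:w1} and \eqref{eq:w2} give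
\[
\|\lambda'\|_{p,w,I}\le2\|\tilde\lambda'\|_{p,w,I}+2|I|^{1/p}A\le C\max\{1,|I|^{1/p}\}A.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:compact}]
If $Y=0$, the coefficients are constant and $\lambda'=0$. Otherwise consider, on the interval $I_Y=\{Yt:t\in I\}$ of length $Y|I|$, the coefficients $b_j(x)=M^{-j}a_j(x/Y)$ and the root $\mu(x)=M^{-1}\lambda(x/Y)$. By the definitions of $M$ and $Y$, the functions $|b_j^{(s)}|$, $0\le s\le d-1$, and $\operatorname{Lip}(b_j^{(d-1)})$ are at most $1$, so $\|b_j\|_{C^{d-1,1}}\le2$. Theorem~\ref{thm:main} gives $\|\mu'\|_{p,w,I_Y}\le C\max\{1,(Y|I|)^{1/p}\}$. From $\lambda'(t)=MY\mu'(Yt)$ we get $|\{|\lambda'|>r\}|=Y^{-1}|\{|\mu'|>r/(MY)\}|$, hence $\|\lambda'\|_{p,w,I}=MY^{1-1/p}\|\mu'\|_{p,w,I_Y}=MY^{1/d}\|\mu'\|_{p,w,I_Y}$.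
\end{proof}

\section{Sharpness}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Take $Z^d-t$ on $(0,1)$ and $\lambda=t^{1/d}$. The function $g=\lambda'=\frac1dt^{-1/p}$ satisfies $|\{g>r\}|=\min\{1,(dr)^{-p}\}$, so $g^*=g$ on $(0,1)$. Then $\int_0^1(\tau^{1/p}g^*(\tau))^q\,d\tau/\tau=d^{-q}\int_0^1d\tau/\tau=\infty$ for every $q<\infty$; the case $q=p$ is $L^p$.

(b) By translation we may take $I=(0,|I|)$. In both examples below $A$ is a positive multiple of the parameter $\kappa>0$, so every value of $A$ occurs.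

If $|I|\le1$, let $P=Z^d-\kappa^dt$ and $\lambda=\kappa t^{1/d}$. Then $\|a_d\|_{C^{d-1,1}}=\max\{\kappa^d|I|,\kappa^d\}=\kappa^d$, so $A=\kappa$. Since $|\{\lambda'>r\}|=\min\{|I|,(\kappa/(dr))^p\}$, we get $\|\lambda'\|_{p,w,I}=\kappa/d=A/d$.

If $|I|\ge1$, let $P=Z^{d-1}(Z-\kappa e^{it})$ and $\lambda=\kappa e^{it}$. All derivatives of $a_1=-\kappa e^{it}$ have modulus $\kappa$, so $A\le2\kappa$. As $|\lambda'|=\kappa$ everywhere, $\|\lambda'\|_{p,w,I}=\kappa|I|^{1/p}\ge\frac12|I|^{1/p}A$. Thus $c(d)=1/d$ works in both cases.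

(c) Let $\gamma=(d-1+\beta)/d<1$. A bump of width $\ell$ with bounded $C^{d-1,\beta}$ norm can have height $\ell^{d-1+\beta}$, and its $d$-th root then has variation of order $\ell^\gamma$. So we need lengths with $\sum\ell_k\le1$ and $\sum\ell_k^\gamma=\infty$. Take $\ell_k=\epsilon k^{-1/\gamma}$, $k\ge1$, with $\epsilon>0$ so small that $\sum\ell_k\le1$; this is possible since $1/\gamma>1$, and $\sum\ell_k^\gamma=\epsilon^\gamma\sum1/k=\infty$. Place consecutive disjoint open intervals $U_k\subseteq(0,1)$ of lengths $\ell_k$ and centers $z_k$. Fix $0\le\varphi\in C_c^\infty((-\frac12,\frac12))$ with $\varphi(0)=1$, and let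
\[
f=\sum_{k\ge1}f_k,\qquad f_k(t)=\ell_k^{d-1+\beta}\varphi\bigl((t-z_k)/\ell_k\bigr).
\]
The $f_k$ are smooth with disjoint supports in the $U_k$, and $\sup|f_k^{(i)}|\le\ell_k^{d-1+\beta-i}\sup|\varphi^{(i)}|\to0$ for $i\le d-1$. So the partial sums converge in $C^{d-1}([0,1])$, $f\ge0$ is of class $C^{d-1}$, and $g=f^{(d-1)}$ equals $\ell_k^\beta\varphi^{(d-1)}((t-z_k)/\ell_k)$ on $U_k$ and $0$ off $\bigcup U_k$. Let $H$ be a $\beta$-H\"older constant of $\varphi^{(d-1)}$ on $\mathbb R$. By scaling, $|g(t)-g(s)|\le H|t-s|^\beta$ for $s,t\in\overline{U_k}$. If $s<t$ do not lie in a common $U_k$, then either $g(s)=0$, or $s\in U_k$ and the right endpoint $e$ of $U_k$ satisfies $s<e\le t$, $g(e)=0$; in both cases $|g(s)|\le H|t-s|^\beta$. With left endpoints the same argument gives $|g(t)|\le H|t-s|^\beta$. Hence $g$ is $\beta$-H\"older with constant $2H$, and $f\in C^{d-1,\beta}([0,1])$. The continuous function $f^{1/d}$ vanishes at the endpoints of $U_k$ and equals $\ell_k^\gamma$ at $z_k$, so its variation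 on $[0,1]$ is at least $\sum_k\ell_k^\gamma=\infty$.
\end{proof}

\section{Several variables}

Recall that $W^{1,1}(R)$ is the space of $u\in L^1(R)$ for which there are $u_i\in L^1(R)$ with $\int_Ru\,\partial_i\psi=-\int_Ru_i\psi$ for all $\psi\in C_c^\infty(R)$ and $1\le i\le n$. The passage from one variable to several loses nothing, because the weak bound is a bound on distribution functions, and these integrate over parallel lines.

\begin{proof}[Proof of Theorem~\ref{thm:several}]
Fix $i$ and put $A_R=\max_j\|a_j\|^{1/j}_{C^{d-1,1}(\overline R)}$. On each segment of $R$ parallel to $e_i$, parametrized by $x_i\in I_i$, $\lambda$ is a continuous root of a polynomial whose coefficients have $C^{d-1,1}(\overline{I_i})$ norm at most $\|a_j\|_{C^{d-1,1}(\overline R)}$; this follows from the definition of the norm with $\partial^\alpha=\partial_i^k$. By Theorem~\ref{thm:PR}, $\lambda$ is absolutely continuous on each segment.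

To use Fubini's theorem we need measurability in $R$. Let $\Delta_\eta(x)=(\lambda(x+\eta e_i)-\lambda(x))/\eta$, which is continuous in $(x,\eta)$ where it is defined. By the Cauchy criterion and continuity in $\eta$, $\partial_i\lambda(x)$ exists if and only if for every integer $k\ge1$ there is an integer $l\ge1$ such that $|\Delta_\eta(x)-\Delta_{\eta'}(x)|\le1/k$ for all rational $\eta,\eta'$ with $0<|\eta|,|\eta'|<1/l$ and $x+\eta e_i,x+\eta'e_i\in R$. So the set where $\partial_i\lambda$ exists is Borel, and on it $\partial_i\lambda=\lim_k\Delta_{1/k}$ is a Borel function. By Fubini's theorem $\partial_i\lambda$ exists a.e.\ in $R$, and Theorem~\ref{thm:main} on each segment gives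
\[
|\{x\in R:|\partial_i\lambda|>r\}|\le\prod_{k\ne i}|I_k|\cdot\bigl(C\max\{1,|I_i|^{1/p}\}A_R\bigr)^pr^{-p}.
\]
This is the stated bound.

Since $p>1$ and $|R|<\infty$, $\partial_i\lambda\in L^1(R)$ by Section~\ref{sec:tools}. The root is bounded: if $|z|>2A_R$, then $\sum_j|a_j||z|^{d-j}\le|z|^d\sum_j2^{-j}<|z|^d$, so $z$ is not a root. It remains to apply the characterization of Sobolev functions by absolute continuity on lines, which here amounts to one step: for $\psi\in C_c^\infty(R)$, integration by parts on each segment, valid by absolute continuity, and Fubini's theorem give $\int_R\lambda\,\partial_i\psi=-\int_R(\partial_i\lambda)\psi$. Hence $\lambda\in W^{1,1}(R)$.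
\end{proof}

\begin{thebibliography}{1}

\bibitem{PR}
Adam Parusi\'nski and Armin Rainer,
\emph{Perturbation theory of polynomials and linear operators},
arXiv:2308.01299 (2023).

\end{thebibliography}
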